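# Discriminant complements and the Hadamard norm of their zeta functions

## 1. Multiplying local densities: a point and the projective line

Let $X\subset\mathbb P^M$ be a smooth projective variety of dimension $n$ over $\mathbb F_q$, and let $f$ be a form of degree $d$. The hypersurface $f=0$ meets $X$ transversely when the section $F=f|_X$ has no singular zero, that is, when there is no geometric point $x\in X$ with $F(x)=0$ and $dF(x)=0$. Let $U_d\subset\Gamma(\mathbb P^M,\mathcal O(d))$ be the open set of such $f$. What does $U_d$ look like for large $d$?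

Here is what one would first guess. At a closed point $x$ of degree $e$, the pair $(F(x),dF(x))$ lives in a vector space of dimension $n+1$ over $\mathbb F_{q^e}$, so $F$ should have a singular zero at $x$ with probability $q^{-(n+1)e}$. If the points behaved independently, the proportion of transverse $f$ would be $\prod_x(1-q^{-(n+1)\deg x})=Z_X(q^{-(n+1)})^{-1}$. The same reasoning over $\mathbb F_{q^r}$ suggests
$$\frac{|U_d(\mathbb F_{q^r})|}{q^{r\dim U_d}}\ \approx\ Z_{X_{\mathbb F_{q^r}}}\big(q^{-(n+1)r}\big)^{-1}\qquad(r\ge1). \tag{1}$$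
Here, for a variety $Y/\mathbb F_q$,
$$Z_Y(t)=\prod_{y\in Y\text{ closed}}\frac1{1-t^{\deg y}}=\sum_{j\ge0}|\mathrm{Sym}^jY(\mathbb F_q)|\,t^j .$$
The following definitions pack all $r$ into one statement.

**Definition 1 (Witt ring).** The big Witt ring $W(\mathbb C)$ is the set $1+t\mathbb C[[t]]$. Witt addition $+_W$ is multiplication of power series, so the Witt zero is the series $1$. Witt multiplication $\cdot_W$ is the continuous biadditive operation with $\frac1{1-at}\cdot_W\frac1{1-bt}=\frac1{1-abt}$; its unit is $\frac1{1-t}$. The subring $W^{\rm rat}(\mathbb C)$ consists of the rational functions in it; each is uniquely $\prod_{\alpha\in\mathbb C^\times}(1-\alpha t)^{-m_\alpha}$ with $m_\alpha\in\mathbb Z$, almost all $0$. We write $1/_W g$ for the inverse of $g$ for $\cdot_W$, when it exists.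

I write $[\alpha]$ for $\frac1{1-\alpha t}$ and use additive notation, so the function above is $\sum_\alpha m_\alpha[\alpha]$ and $[\alpha][\beta]=[\alpha\beta]$. The power sums $p_r(\sum m_\alpha[\alpha])=\sum m_\alpha\alpha^r$ are additive and multiplicative, and $p_r(Z_Y)=|Y(\mathbb F_{q^r})|$. For example $Z_{\mathbb A^1\setminus0}=\frac{1-t}{1-qt}=[q]-[1]$. The substitution $t\mapsto ct$ is Witt multiplication by $[c]$.

**Definition 2 (norms and Hadamard topology).** For $s>0$ and $g=\prod(1-\alpha t)^{-m_\alpha}\in W^{\rm rat}(\mathbb C)$ put $\|g\|_s=\sum_\alpha|m_\alpha||\alpha|^s$, and $\|g\|_{\mathcal H}=\|g\|_1$. In the Hadamard topology $f_d\to f$ if and only if $\|f_d/f\|_{\mathcal H}\to0$. The completion is identified with the space $\mathcal H_1$ of meromorphic functions $\prod(1-\alpha t)^{-m_\alpha}$ with $\sum|m_\alpha||\alpha|<\infty$, and the Witt operations extend continuously to it.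

This topology refines coefficientwise convergence (the point-counting topology) and the weight topology, in which $f_d\to f$ if and only if $\max\{|\alpha|:m_\alpha(f_d/f)\ne0\}\to0$. The difference matters. Take $f_d=1-d^{-d/2}t^d=\prod_{\zeta^d=1}(1-d^{-1/2}\zeta t)$. It tends to $1$ coefficientwise, and also in the weight topology, because all $|\alpha|=d^{-1/2}\to0$. But $\|f_d\|_{\mathcal H}=d\cdot d^{-1/2}=\sqrt d\to\infty$. The Hadamard norm detects a large crowd of small zeros.

**Definition 3 (Kapranov zeta values).** For an integer $m>\dim X$ put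
$$\zeta_X^{\rm Kap}(m)=\sum_{j\ge0}Z_{\mathrm{Sym}^jX}\cdot_W[q^{-mj}]=\prod_{j\ge0}Z_{\mathrm{Sym}^jX}(tq^{-mj}),$$
the sum being taken in the Witt ring. We may assume that this converges in the Hadamard topology to an element of $\mathcal H_1$ that is invertible for $\cdot_W$.

Its $r$-th power sum is $\sum_j|\mathrm{Sym}^jX(\mathbb F_{q^r})|q^{-mjr}=Z_{X_{\mathbb F_{q^r}}}(q^{-mr})$. So (1) for all $r$ at once becomes the following statement, a conjecture in Margaret Bilu, Ronno Das and Sean Howe, "Zeta statistics and Hadamard functions", arXiv:2012.14841 (2020).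

**Conjecture.** In the Hadamard topology, $\displaystyle\lim_{d\to\infty}Z_{U_d}(q^{-\dim U_d}t)=1/_W\,\zeta^{\rm Kap}_X(\dim X+1).$

**Test on a point.** Let $X=\mathbb P^0\subset\mathbb P^0$. Then $U_d=\mathbb A^1\setminus0$ and $Z_{U_d}(q^{-1}t)=[1]-[q^{-1}]$. On the other side $\zeta^{\rm Kap}_X(1)=\sum_j[q^{-j}]$, whose Witt inverse is $[1]-[q^{-1}]$. The guess is right.

**Test on the line.** Let $X=\mathbb P^1\subset\mathbb P^1$. Here $U_d$ is the set of squarefree binary forms of degree $d$. Nonzero forms up to scalars are effective divisors, and each effective divisor is uniquely $D_0+2D_1$ with $D_0$ squarefree. So with $Z(u)=\frac1{(1-u)(1-qu)}$ the generating function of squarefree divisors is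
$$\frac{Z(u)}{Z(u^2)}=\frac{(1-u^2)(1-qu^2)}{(1-u)(1-qu)}=\frac{1+u-qu^2-qu^3}{1-qu},$$
whose coefficient at $u^d$ for $d\ge3$ is $q^d+q^{d-1}-q^{d-1}-q^{d-2}=q^d-q^{d-2}$. Hence $|U_d(\mathbb F_q)|=(q-1)(q^d-q^{d-2})$. The same holds with $q^r$ in place of $q$, so for all $d\ge3$
$$Z_{U_d}(q^{-(d+1)}t)=[1]-[q^{-1}]-[q^{-2}]+[q^{-3}]=([1]-[q^{-1}])([1]-[q^{-2}]).$$
Since $\mathrm{Sym}^j\mathbb P^1=\mathbb P^j$, we get $\zeta^{\rm Kap}_{\mathbb P^1}(2)=\sum_j\sum_{i\le j}[q^{i-2j}]=\sum_{i\ge0}[q^{-i}]\sum_{k\ge0}[q^{-2k}]$ (put $j=i+k$), and its inverse is exactly the product above. The guess is right again, already for $d=3$.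

In these tests there are at most four zeros and poles. On surfaces their number explodes.

**Theorem A.** Let $q\in\{2,3\}$, $H=\{(x,y)\in\mathbb R^2:|x|,|y|,|x+y|\le1\}$, and let $S\subset\mathbb P^6_{\mathbb F_q}$ be the smooth toric surface of the hexagon $H$ (the sextic del Pezzo surface), embedded by the $7$ lattice points of $H$. For $X=S$,
$$\log\|Z_{U_d}(q^{-\dim U_d}t)\|_{\mathcal H}\ \ge\ 3d^2\log(4/q)-O(d\log d)\ \longrightarrow\ \infty .$$
Hence $Z_{U_d}(q^{-\dim U_d}t)$ has no limit in $\mathcal H_1$, not even along a subsequence.

**Theorem B.** Let $\mathbb F_q$ be any finite field, $s>0$ real, $m\ge1$ with $2^{2m-1}>q^s$, and $X=S^m\subset\mathbb P^{7^m-1}$ (Segre embedding), where $S$ is the surface above over $\mathbb F_q$. Then $\|Z_{U_d}(q^{-\dim U_d}t)\|_s\to\infty$. In particular ($s=1$) the conjecture fails over every finite field.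

So the conjecture is false. Divergence of the norm does exclude a limit: if $f_d\to f\in\mathcal H_1$ along some subsequence, then $\|f_d\|_{\mathcal H}\le\|f\|_{\mathcal H}+\|f_d/f\|_{\mathcal H}$ is bounded along it.

## 2. Zeros minus poles, and why that count is blind

For the varieties above, $U_d$ is an affine space times $U=\{D\ne0\}\subset\mathbb A^N$, where $D$ is a discriminant. To bound $\|Z_U(q^{-N}t)\|_s$ from below it is enough to count. By Dwork's theorem $Z_U$ is rational. By Fatou's lemma a rational series in $1+t\mathbb Z[[t]]$ equals $a/b$ with $a,b\in\mathbb Z[t]$, coprime in $\mathbb Q[t]$, and $a(0)=b(0)=1$. Let $\prod_{i=1}^r(1-\alpha_it)$ be $a$ or $b$, of degree $r$. Its leading coefficient is a nonzero integer, so $\prod|\alpha_i|\ge1$, and by the inequality of arithmetic and geometric means $\sum|\alpha_i|^s\ge r$. Since $a$ and $b$ are coprime, nothing cancels in the norm, and $t\mapsto q^{-N}t$ multiplies each $\alpha$ by $q^{-N}$. Hence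
$$\|Z_U(q^{-N}t)\|_s\ \ge\ q^{-sN}\max(\deg a,\deg b). \tag{2}$$
For $s=1$ the conjecture fails as soon as $\max(\deg a,\deg b)$ grows faster than $q^N$.

The first thing to try is to compute $\deg b-\deg a=\sum_\alpha m_\alpha$, an Euler characteristic, and hope that it is large. It is not. The set $\Delta=\{D=0\}$ is a cone containing $0$, so $U$ carries the free scaling action of $\mathbb G_m$ and $|U(\mathbb F_{q^r})|=(q^r-1)|\mathbb PU(\mathbb F_{q^r})|$, where $\mathbb PU$ is the image of $U$ in projective space. If $Z_{\mathbb PU}=\sum n_\alpha[\alpha]$, then $Z_U=\sum n_\alpha([q\alpha]-[\alpha])$, so $\deg b-\deg a=0$ for every $d$. The count is blind, because zeros are weighed against poles.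

We need a tool that sees zeros or poles after cancellation. Reduction modulo $p$ is one. If $Z_U\bmod p$ is $P$ or $1/P$ for a polynomial $P\in\mathbb F_q[t]$, then $\bar a=\bar bP$ or $\bar aP=\bar b$, so $\max(\deg a,\deg b)\ge\deg P$. The point counts modulo $p$ do not suffice to find $P$: the polynomials $1$ and $(1-t)^p$ have the same power sums modulo $p$. The whole series must be controlled, and for this we lift to characteristic $0$ before dividing by $m$ in $\exp(\sum S_mt^m/m)$.

## 3. The zeta function of $\{h\ne0\}$ modulo $p$

$\mathrm{Newt}(h)$ denotes the convex hull of the exponents of the nonzero terms of $h$. For instance $\mathrm{Newt}(x+x^2)=[1,2]$, and $\mathrm{Newt}(ad-bc)$ is the segment from $(1,0,0,1)$ to $(0,1,1,0)$ in the coordinates $(a,b,c,d)$.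

**Lemma 1.** Let $q$ be a power of $p$, $0\ne h\in\mathbb F_q[x_1,\dots,x_N]$, $N\ge1$, $U=\{h\ne0\}\subset\mathbb A^N$. Let $V$ be the set of vertices of $\mathrm{Newt}(h)$ all of whose coordinates are $>0$. Then $Z_U(t)\bmod p=P(t)^{(-1)^{N+1}}$ for a polynomial $P$ divisible by $(1-t)^{|V|}$. Consequently, for all $s>0$,
$$\|Z_U(q^{-N}t)\|_s\ge q^{-sN}|V|.$$

Three checks. For $h=x+x^2$ we have $Z_U=(1-t)^2/(1-qt)\equiv(1-t)^2$, and $V=\{1,2\}$. For $h=x_1\cdots x_N$, $U=\mathbb G_m^N$ and $|U(\mathbb F_{q^m})|=(q^m-1)^N$; only the term $(-1)^N[1]$ of $Z_U$ survives modulo $p$, so $Z_U\equiv(1-t)^{(-1)^{N+1}}$, and $V$ is one point. For $h=ad-bc$, $U=GL_2$ and $Z_U=[q^4]-[q^3]-[q^2]+[q]\equiv1$; here $V=\emptyset$.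

We recall the $p$-adic facts. Let $R=W(\mathbb F_q)$ and $R_m=W(\mathbb F_{q^m})$ be the $p$-typical Witt vectors. They are discrete valuation rings with uniformizer $p$ and residue fields $\mathbb F_q$, $\mathbb F_{q^m}$. The Frobenius $\sigma$ of $R_m/R$ lifts $x\mapsto x^q$ and has fixed ring $R$. The set $M_m=\{x\in R_m:x^{q^m}=x\}$ of Teichmüller representatives maps bijectively to $\mathbb F_{q^m}$, and $\sigma(x)=x^q$ on $M_m$. For $q=5$, $m=1$: $R=\mathbb Z_5$ and $M_1=\{0,\pm1,\pm i\}$ with $i^2=-1$.

**Step 1: a $p$-adic series congruent to $Z_U$.** Put $g=h^{q-1}$ and lift it to $\tilde g=\sum\tilde g_ux^u\in R[x]$ with $\tilde g_u=0$ whenever $g_u=0$. For $x\in M_m^N$ let $G_m(x)=\prod_{i=0}^{m-1}\tilde g(x^{q^i})$, powers taken coordinatewise. Then $\sigma$ permutes the factors cyclically, so $G_m(x)\in R$. Put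
$$S_m=\sum_{x\in M_m^N}G_m(x),\qquad L(t)=\exp\Big(\sum_{m\ge1}S_m\frac{t^m}m\Big).$$
If $x$ corresponds to a point of degree $e\mid m$, then $x\in M_e^N$ and $G_m(x)=G_e(x)^{m/e}$; moreover $G_e$ is constant on Frobenius orbits. A closed point $y$ of degree $e$ gives $e$ points, so it contributes $\sum_{k\ge1}e\,G_e(x_y)^k\frac{t^{ke}}{ke}=-\log(1-G_e(x_y)t^e)$, where $x_y\in M_e^N$ represents $y$. Therefore
$$L(t)=\prod_y\big(1-G_{\deg y}(x_y)t^{\deg y}\big)^{-1}\in1+tR[[t]].$$
Modulo $p$, with $e=\deg y$, we have $G_e(x_y)\equiv\prod_{i<e}g(y)^{q^i}=g(y)^{(q^e-1)/(q-1)}=h(y)^{q^e-1}$, which is $1$ if $h(y)\ne0$ and $0$ otherwise. So $L\equiv Z_U\pmod p$.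

**Step 2: turn $S_m$ into traces of fixed matrices.** Write $\mathbf 1(\cdot)$ for the indicator of a condition. Since $M_m$ consists of $0$ and the $(q^m-1)$-st roots of unity, for every integer $u\ge0$ (with $0^0=1$)
$$\sum_{x\in M_m}x^u=(q^m-1)\,\mathbf 1\big((q^m-1)\mid u\big)+\mathbf 1(u=0).$$
Expand $G_m(x)=\sum_{u_0,\dots,u_{m-1}}\prod\tilde g_{u_i}\,x^{\sum q^iu_i}$, sum over $x$ coordinate by coordinate, and let $J\subset\{1,\dots,N\}$ be the set of coordinates where we take the first term. Outside $J$ the exponent $\sum q^iu_i$ is $0$, which forces all $u_i$ to vanish there. So $S_m=\sum_J(q^m-1)^{|J|}\tau_J(m)$ with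
$$\tau_J(m)=\sum_{v\in\mathbb Z^J_{\ge0}}\ \sum_{\sum_iq^iu_i=(q^m-1)v}\ \prod_{i=0}^{m-1}\tilde g_{u_i},\qquad u_i\in\mathbb Z^J_{\ge0}.$$
Given such $(v,u_i)$ put $v_j=q^{m-j}v-\sum_{i\ge j}q^{i-j}u_i$ for $0\le j\le m$. Then $v_m=v$, $v_0=q^mv-(q^m-1)v=v$ and $qv_{j+1}=v_j+u_j$. All $v_j$ are integral by definition, and nonnegative by induction from $v_0$. Conversely, a cycle $v_0,v_1,\dots,v_m=v_0$ of nonnegative integral vectors with $u_j:=qv_{j+1}-v_j\ge0$ satisfies $\sum q^ju_j=\sum(q^{j+1}v_{j+1}-q^jv_j)=(q^m-1)v_0$, and telescoping from $j$ to $m$ recovers the formula for $v_j$. So we are summing over cycles.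

If $\prod\tilde g_{u_i}\ne0$, then $u_i\in\mathrm{Newt}(g)=(q-1)\mathrm{Newt}(h)$, so
$$v_0=\sum_{i=0}^{m-1}\frac{(q-1)q^i}{q^m-1}\cdot\frac{u_i}{q-1}$$
is a convex combination of points of $\mathrm{Newt}(h)$; by cyclic symmetry every $v_j\in\mathrm{Newt}(h)$. Hence $\tau_J(m)=\mathrm{tr}(B_J^m)$, where $B_J=(\tilde g_{qv'-v})_{v,v'}$ is indexed by the finite set $\mathrm{Newt}(h)\cap\mathbb Z^J_{\ge0}$ (coordinates outside $J$ are $0$, and $\tilde g_u=0$ if $u\not\ge0$). Expanding $(q^m-1)^{|J|}$ binomially,
$$L(t)=\prod_J\prod_{k=0}^{|J|}\det(1-q^ktB_J)^{-(-1)^{|J|-k}\binom{|J|}k}\equiv\prod_J\det(1-tB_J)^{(-1)^{|J|+1}}\pmod p,$$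
because the factors with $k\ge1$ are $\equiv1$.

**Step 3: all proper coordinate subspaces cancel.** A nonzero entry $(v,v')$ forces $qv'\ge v$, hence $\mathrm{supp}\,v\subset\mathrm{supp}\,v'$. So $B_J$ is block triangular with respect to supports, and $\det(1-tB_J)=\prod_{I\subset J}\det(1-tB_I^\circ)$, where $B_I^\circ$ is the block of vectors with support exactly $I$; it does not depend on $J$. The total exponent of $\det(1-tB_I^\circ)$ is $\sum_{J\supseteq I}(-1)^{|J|+1}$, which is $0$ for $I\ne\{1,\dots,N\}$ and $(-1)^{N+1}$ for $I=\{1,\dots,N\}$. Thus $Z_U\equiv P^{(-1)^{N+1}}$ with $P=\det(1-t\bar B)$, where $\bar B=(g_{qv'-v})$ is indexed by $\mathrm{Newt}(h)\cap\mathbb Z^N_{>0}$.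

**Step 4: each full-support vertex gives a factor $1-t$.** Let $e\in V$. If $\bar B_{v,e}\ne0$, then $u=qe-v\in(q-1)\mathrm{Newt}(h)$ and
$$e=\frac1q\,v+\frac{q-1}q\cdot\frac u{q-1}$$
is a convex combination, with positive weights, of two points of $\mathrm{Newt}(h)$. As $e$ is extreme, $v=e$. Also $\bar B_{e,e}=g_{(q-1)e}=h_e^{q-1}=1$, since at a vertex the only contribution to the coefficient of $x^{(q-1)e}$ in $h^{q-1}$ is $(h_ex^e)^{q-1}$. So the column of $e$ in $\bar B$ is a standard unit vector, the column of $e$ in $1-t\bar B$ is $1-t$ times it, and $(1-t)^{|V|}\mid P$.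

**Step 5: the norm.** By Section 2, $\max(\deg a,\deg b)\ge\deg P\ge|V|$, and (2) gives the inequality. $\square$

From now on the task is combinatorial: find more than $q^N$ vertices, with full support, of the Newton polytope of a discriminant in $N$ variables.

## 4. Regular subdivisions and lexicographic weights

**Definition 4.** Let $C\subset\mathbb R^n$ be finite and $w:C\to\mathbb R$. A nonempty set $C'\subset C$ is a *$w$-cell* if there is an affine function $\ell\le w$ on $C$ with $C'=\{a\in C:\ell(a)=w(a)\}$. It is *maximal* if $\dim\mathrm{conv}\,C'=\dim\mathrm{conv}\,C$. The cells are the projections of the lower faces of $\mathrm{conv}\{(a,w(a))\}$, so the hulls of the maximal cells tile $\mathrm{conv}\,C$ face to face. This is the *regular subdivision* of $w$. If the maximal cells are affinely independent, $w$ *induces* the triangulation formed by the hulls of all cells; such triangulations are called *regular*.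

For the unit square with corner set $C=\{0,1\}^2$, the weight $w(1,1)=1$, $w=0$ elsewhere, induces the triangulation with the diagonal from $(1,0)$ to $(0,1)$: $\ell=0$ gives the cell $\{(0,0),(1,0),(0,1)\}$, and $\ell=x+y-1$ gives the other triangle. The weight $-w$ induces the other diagonal.

**Lemma 2.** (a) If $\Gamma$ is a face of $\mathrm{conv}\,C$, the cells of $w|_{C\cap\Gamma}$ are exactly the $w$-cells contained in $\Gamma$. (b) Let $\mathrm{conv}\,C$ be tiled face to face by full-dimensional polytopes $Q_i$ with vertices in $C$, let $\Phi$ be continuous, affine on each $Q_i$ and strictly convex across every interior wall, and let $w=\Phi|_C$. Then the maximal $w$-cells are the sets $C\cap Q_i$.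

*Proof.* (a) A cell inside $\Gamma$ is a cell of the restriction, by restricting $\ell$. Conversely, let $\ell\le w$ on $C\cap\Gamma$ with equality exactly on $C'$; extend $\ell$ affinely and subtract a large multiple of an affine function that vanishes on $\Gamma$ and is positive on the rest of $\mathrm{conv}\,C$. The new function is $\le w$ on $C$ with equality exactly on $C'$. (b) Along a segment that crosses walls only in their relative interiors the slopes of $\Phi$ increase; such segments are dense and $\Phi$ is continuous, so $\Phi$ is convex. Let $\ell_i=\Phi$ on $Q_i$; then $\Phi\ge\ell_i$. If $\Phi(x)=\ell_i(x)$ for some $x\notin Q_i$, the nonnegative convex function $\Phi-\ell_i$ vanishes on $\mathrm{conv}(Q_i\cup\{x\})$, hence on some segment that leaves $Q_i$ through the relative interior of a wall, where the slope strictly increases: a contradiction. So $\{\Phi=\ell_i\}=Q_i$, and $C\cap Q_i$ is a cell with hull $Q_i$. $\square$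

The next lemma is the refinement lemma (De Loera–Rambau–Santos, *Triangulations*, Lemma 2.3.16), in iterated form.

**Lemma 3.** Let $w_0,\dots,w_r\in\mathbb R^C$. For all small $\epsilon>0$ the maximal cells of $\sum\epsilon^iw_i$ are the last members of the chains $C\supset C_0\supset\dots\supset C_r$ in which $C_0$ is a maximal cell of $w_0$ and $C_i$ is a maximal cell of $w_i|_{C_{i-1}}$.

*Proof.* For such a chain, with $C_{-1}=C$, choose affine $\ell_i$ with $w_i-\ell_i\ge0$ on $C_{i-1}$ and equality exactly on $C_i$. The function $\sum\epsilon^i(w_i-\ell_i)$ is $0$ on $C_r$. At $a\in C_{i-1}\setminus C_i$ its first nonzero term is $\epsilon^i$ times a positive number, and the rest is $O(\epsilon^{i+1})$. So for small $\epsilon$ it is positive off $C_r$, and $C_r$ is a cell. There are finitely many chains, and the hulls of the sets $C_r$ tile $\mathrm{conv}\,C$, so there are no other maximal cells. $\square$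

We call such a weight *lexicographic* and write $w_0\gg w_1\gg\dots\gg w_r$.

Let now $Q\subset\mathbb R^n$ be an $n$-dimensional lattice polytope and $A=Q\cap\mathbb Z^n$. All triangulations of $Q$ have vertices in $A$. A triangulation is *unimodular* if all its maximal simplices have volume $1/n!$. A lattice point in a unimodular simplex has integral barycentric coordinates, so it is a vertex; hence every point of $A$ is a vertex of a unimodular $T$. The weights inducing $T$ are then described by finitely many strict inequalities $w(\omega)>\ell_\sigma(\omega)$, with $\ell_\sigma$ the interpolation of $w$ on the maximal simplex $\sigma$ and $\omega\in A\setminus\sigma$; so if one exists, one exists in $\mathbb Z^A$. For a face $\Gamma$ let $T|_\Gamma$ be the induced triangulation. It is unimodular for the lattice of $\mathrm{aff}(\Gamma)$, and induced by $w|_\Gamma$ by Lemma 2(a). Let $\varphi_T(\omega)$ be the number of maximal simplices of $T$ containing $\omega$, and put $\varphi_{T|_\Gamma}(\omega)=0$ for $\omega\notin\Gamma$. For the unit square, $\varphi_T=2$ at the two ends of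 the diagonal and $1$ at the other two corners.

**Lemma 4.** $T\mapsto\varphi_T$ is injective on regular unimodular triangulations of $Q$.

*Proof.* For $w\in\mathbb R^A$ let $w_T$ be the interpolation of $w$ that is affine on the simplices of $T$. The integral of an affine function over a simplex is the volume times the mean of its vertex values, so $\sum_\omega w(\omega)\varphi_T(\omega)=(n+1)!\int_Qw_T$. Let $w$ induce $T$ and let $T'\ne T$ be unimodular. Then $w_T$ is the convex lower envelope of $w$, so $w_T\le w_{T'}$. If equality held everywhere, then $w_T$ would be affine on each maximal $\sigma'\in T'$. The interior of $\sigma'$ meets the interior of some $\sigma\in T$, so $w_T=\ell_\sigma$ on $\sigma'$; but $\{w_T=\ell_\sigma\}=\sigma$, hence $\sigma'\subset\sigma$, and $\sigma'=\sigma$ by volumes. This would give $T'=T$. Hence $\langle w,\varphi_T\rangle<\langle w,\varphi_{T'}\rangle$. $\square$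

## 5. Toric sections, their discriminant, and the Chow form

Let $k=\mathbb F_q$. Let $P\subset\mathbb R^n$ be a *smooth* lattice polytope: at each vertex the primitive edge directions form a $\mathbb Z$-basis. Let $d\ge1$, $Q=dP$, $A=Q\cap\mathbb Z^n$, $N=|A|$. Let $X$ be the smooth projective toric variety over $k$ with the line bundle $L^d$ corresponding to $Q$. Then $H^0(X,L^d)=\{F=\sum_{\omega\in A}a_\omega\chi^\omega\}=\mathbb A^N$. At a vertex $v$ of $Q$ with edge directions $b_1,\dots,b_n$, the chart $\{\chi^v\ne0\}$ is $\mathrm{Spec}\,k[z_1,\dots,z_n]$ with $z_j=\chi^{b_j}$. There $F$ is the function $\sum a_\omega z^{m(\omega)}$, where $\omega-v=\sum m_j(\omega)b_j$. The points $v+b_j$ lie in $A$, so on this chart $A$ supplies the functions $1,z_1,\dots,z_n$. This has two consequences: $A$ defines a closed embedding $X\subset\mathbb P^{N-1}$ (charts embed as closed subsets of standard affine opens, and $X$ is proper), and $A$ generates all $1$-jets. Faces $\Gamma\le Q$, including $Q$, correspond to torus orbits $O_\Gamma$. Example: the unit square gives $\mathbb P^1\times\mathbb P^1$,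 with $F=a_{00}+a_{10}x+a_{01}y+a_{11}xy$.

**Definition 5.** $\Delta=\{F:\exists x\in X(\bar k),\ F(x)=0,\ dF(x)=0\}$, and $U_d^X=\mathbb A^N\setminus\Delta$.

Since $A$ generates $1$-jets, $\{(x,F):F(x)=0,dF(x)=0\}$ is a vector bundle over the proper, geometrically integral $X$. So $\Delta$ is closed, defined over $k$, and irreducible over $\bar k$.

Suppose every lattice point of $dP$ is a sum of $d$ lattice points of $P$, and embed $X\subset\mathbb P^M$ by the lattice points of $P$. Then $\Gamma(\mathbb P^M,\mathcal O(d))\to H^0(X,L^d)$ is surjective, because a monomial of degree $d$ restricts to $\chi^{\text{sum}}$. If its kernel has dimension $\nu_d$, then $U_d\cong U_d^X\times\mathbb A^{\nu_d}$, $\dim U_d=N+\nu_d$ and $Z_{U_d}(t)=Z_{U_d^X}(q^{\nu_d}t)$, so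
$$Z_{U_d}(q^{-\dim U_d}t)=Z_{U_d^X}(q^{-N}t). \tag{3}$$

To get at the Newton polytope of the equation of $\Delta$ we go through the Chow form, whose extreme terms can be computed directly.

**Lemma 5 (Chow form).** Let $X\subset\mathbb P^{N-1}_{\bar k}$ be integral, closed, of dimension $n$. There is a nonzero polynomial $R(s_0,\dots,s_n)$ over $\bar k$ in the coefficients of $n+1$ linear forms, homogeneous of degree $\deg X$ in each $s_i$, which vanishes at $(s_0,\dots,s_n)$ exactly when the $s_i$ have a common zero on $X$.

For $X=\mathbb P^n\subset\mathbb P^n$, $R$ is the determinant of the coefficients. For a rational normal curve of degree $d$ in $\mathbb P^d$, it is the resultant of two binary forms of degree $d$.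

*Proof.* For $0\le j\le n$ let $X_j$ be the generic fiber of $\{(x,s_1,\dots,s_j):s_i(x)=0\}\to\mathbb A^{jN}$, a scheme over $k_j=\bar k(s_1,\dots,s_j)$. The source of the map is a vector bundle over $X$, hence integral, so $X_j$ is integral if it is nonempty. Now $X_{j+1}$ is the section of $(X_j)_{k_{j+1}}$ by $s_{j+1}=0$. This base change is integral, as $k_{j+1}/k_j$ is purely transcendental, and $s_{j+1}$ does not vanish on it: its coefficients are independent transcendentals and not all coordinates vanish on $X_j$. So for $j<n$, where $\dim X_j=n-j\ge1$, the section is nonempty, the dimension drops by one, and the degree is preserved, $s_{j+1}$ being a nonzerodivisor on the homogeneous coordinate ring. By induction $X_n=\mathrm{Spec}\,\Lambda$ with $\Lambda$ a field of degree $\deg X$ over $\mathsf K=k_n$.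

Let $\xi\in\Lambda^N$ be homogeneous coordinates of this point. The norm $\nu(s_0)=N_{\Lambda/\mathsf K}(s_0(\xi))\in\mathsf K[s_0]$ is a nonzero form of degree $\deg X$. Over an algebraic closure of $\mathsf K$ it is a product of powers of the linear forms $s_0(\tau\xi)$, $\tau$ running over the embeddings of $\Lambda$; so its zeros are exactly the $s_0$ that vanish at a geometric point of $X_n$.

Let $Z\subset\mathbb A^{(n+1)N}$ be the set of $(s_0,\dots,s_n)$ with a common zero on $X$. It is the image of a vector bundle over the proper integral $X$, hence closed and irreducible. Its fiber over the generic point of $\mathbb A^{nN}\ni(s_1,\dots,s_n)$ is $\{\nu=0\}$, nonempty of codimension one. So $Z=V(R_0)$ with $R_0$ irreducible and involving $s_0$. By Gauss, $R_0$ is irreducible in $\mathsf K[s_0]$. As $V(\nu)=V(R_0)$ in $\mathbb A^N_{\mathsf K}$, $\nu$ is a unit of $\mathsf K$ times $R_0^\mu$ with $\mu\ge1$. Put $R=R_0^\mu$; its degree in $s_0$ is $\deg X$. The set $Z$ is stable under scaling each $s_i$ by $\bar k^\times$ and under permuting the $s_i$. So scaling and permuting multiply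 $R_0$ by constants. As $\bar k^\times$ is infinite, $R$ is homogeneous in each $s_i$, and by permutation the degree is the same for all $i$. $\square$

**Degree of $X$.** Suppose $Q$ has a unimodular triangulation. If $x\in mQ$ is a lattice point, then $x/m$ lies in a unimodular simplex with vertices $\omega_i$, so $x=\sum c_i\omega_i$ with $c_i\ge0$, $\sum c_i=m$, and unimodularity makes the $c_i$ integers. So every lattice point of $mQ$ is a sum of $m$ points of $A$. Since distinct characters are linearly independent on the torus, the Hilbert function of $X\subset\mathbb P^{N-1}$ is $|mQ\cap\mathbb Z^n|=\mathrm{vol}(Q)m^n+O(m^{n-1})$, and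
$$\deg X=n!\,\mathrm{vol}(Q)=\#\{\text{maximal simplices of a unimodular }T\}. \tag{4}$$

With $\theta_iF=\sum_\omega\omega_ia_\omega\chi^\omega$ put $E=R(F,\theta_1F,\dots,\theta_nF)\in\bar k[a_\omega]$. For a proper face $\Gamma$ define $E_\Gamma\in\bar k[a_\omega:\omega\in\Gamma\cap A]$ in the same way, from affine lattice coordinates on $\mathrm{aff}(\Gamma)\cap\mathbb Z^n$ and the toric variety $X_\Gamma=\overline{O_\Gamma}$ embedded by $\Gamma\cap A$; for a vertex, $E_v=a_v$. For $w\in\mathbb Z^A$, $\mathrm{in}_w$ of a polynomial is the sum of its terms of least $w$-weight. It is multiplicative, and if it is a monomial, its exponent is a vertex of the Newton polytope.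

## 6. Initial terms of $E$, and the discriminant inside $E$

**Lemma 6.** If $w\in\mathbb Z^A$ induces a unimodular $T$, then $\mathrm{in}_w(E)=c\prod_\omega a_\omega^{\varphi_T(\omega)}$ with $c\ne0$. The same holds for $E_\Gamma$ with $w|_\Gamma$ and $T|_\Gamma$.

*Proof.* Let $(t^ws)_\omega=t^{w(\omega)}s_\omega$ and write $R(t^ws_0,\dots,t^ws_n)=t^\kappa(G(s)+tG_1(s)+\cdots)$ with $G\ne0$.

**Step 1: for each maximal $\sigma\in T$, the determinant $\det_\sigma=\det((s_i)_{\omega_j})$ divides $G$.** Let $\omega_0,\dots,\omega_n$ be the vertices of $\sigma$. There is an affine $\ell(\omega)=\ell_0+\langle\lambda,\omega\rangle$ with $\ell=w$ on $\sigma$ and $\ell<w$ on $A\setminus\sigma$; as $\sigma$ is unimodular, $\ell_0$ and $\lambda$ are integral. Suppose $x\in(\bar k^\times)^n$ and $\sum_{\omega\in\sigma}(s_i)_\omega x^\omega=0$ for all $i$. Put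
$$\rho_i=\sum_{\omega\in A\setminus\sigma}t^{w(\omega)-\ell(\omega)}(s_i)_\omega x^\omega\in t\bar k[t],$$
and let $s_i(t)$ be $s_i$ with its $\omega_0$-coefficient lowered by $\rho_ix^{-\omega_0}$. For $t\in\bar k^\times$ consider the point $x(t)=(x^\omega t^{-\langle\lambda,\omega\rangle})_\omega$ of $X$. There the form $t^ws_i(t)$ takes the value
$$t^{\ell_0}\sum_\omega t^{w(\omega)-\ell(\omega)}(s_i(t))_\omega x^\omega=t^{\ell_0}\Big(\sum_{\omega\in\sigma}(s_i)_\omega x^\omega-\rho_i+\rho_i\Big)=0 .$$
So $R(t^ws(t))=0$ for all $t\in\bar k^\times$, and $G(s(t))+tG_1(s(t))+\cdots$ is a polynomial in $t$ vanishing on $\bar k^\times$, hence zero. At $t=0$ it gives $G(s)=0$.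

Since the $\omega_j-\omega_0$ form a basis of $\mathbb Z^n$, $(x^{\omega_0}:\cdots:x^{\omega_n})$ runs over all points of $\mathbb P^n$ with nonzero coordinates. So $G$ vanishes at all $s$ whose matrix $((s_i)_{\omega_j})$ has a kernel vector with nonzero coordinates. Pairs (matrix, kernel line) form a vector bundle over $\mathbb P^n$, which is irreducible and maps onto $\{\det_\sigma=0\}$; hence such $s$ are dense there. As $\det_\sigma$ is irreducible, $\det_\sigma\mid G$.

**Step 2: compare degrees.** For distinct $\sigma$ these irreducible polynomials are not associate, so $\prod_\sigma\det_\sigma\mid G$. Both have degree $n!\,\mathrm{vol}(Q)$ in every $s_i$, by Lemma 5 and (4). So $G=c'\prod_\sigma\det_\sigma$ with $c'\ne0$.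

**Step 3: substitute.** For $s=(F,\theta_1F,\dots,\theta_nF)$ we get $\det_\sigma=\prod_{\omega\in\sigma}a_\omega\cdot\det(1,\omega_j)=\pm\prod_{\omega\in\sigma}a_\omega$, so $G(s)=\pm c'\prod_\omega a_\omega^{\varphi_T(\omega)}\ne0$. As $\theta_i(t^wF)=t^w\theta_iF$, $G(s)$ is the lowest term in $t$ of $E(t^wa)$, that is, $\mathrm{in}_w(E)$. The argument for $E_\Gamma$ is the same. $\square$

**Lemma 7.** Suppose $Q$ has an interior lattice point and a regular unimodular triangulation. Then $\Delta=V(D)$ for a polynomial $D\in k[a]$ irreducible over $\bar k$, and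
$$E=c\,D^\mu\prod_jg_j,\qquad\mu\ge1,\ c\in\bar k^\times,\ g_j\text{ irreducible},\ g_j\mid E_{\Gamma_j}\text{ for a proper face }\Gamma_j.$$
If $w\in\mathbb Z^A$ induces a unimodular $T$, then $\mathrm{in}_w(D)$ and $\mathrm{in}_w(g_j)$ are monomials up to constants. Their exponents $e_T,\varepsilon_j$ are vertices of $\mathrm{Newt}(D)$, $\mathrm{Newt}(g_j)$, and $\varphi_T=\mu e_T+\sum_j\varepsilon_j$. The vector $\varepsilon_j$ is supported on $\Gamma_j$ and depends only on $T|_{\Gamma_j}$.

*Proof.* **Step 1: the zero set of $E$.** Let $B_\Gamma$ be the set of $F$ over $\bar k$ such that $F|_{O_\Gamma}$ vanishes together with its differential at some point of $O_\Gamma$. I claim $V(E)=\bigcup_\Gamma B_\Gamma$. Choose a vertex $v$ of $\Gamma$ and order the edge directions at $v$ so that $b_{c+1},\dots,b_n$ span the direction of $\Gamma$. In the chart at $v$, $O_\Gamma=\{z_1=\dots=z_c=0,\ z_j\ne0\ (j>c)\}$. A monomial $z^{m(\omega)}$ is nonzero on $O_\Gamma$ exactly when $m_1(\omega)=\dots=m_c(\omega)=0$, i.e. $\omega\in\Gamma$. So at $x\in O_\Gamma$ the sections $F,\theta_1F,\dots,\theta_nF$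 all vanish iff $\sum_{\omega\in\Gamma}a_\omega x^{m(\omega)}(1,\omega)=0$ in $\bar k^{n+1}$. Subtracting $v$ times the first coordinate, this says
$$\sum_{\omega\in\Gamma}a_\omega x^{m(\omega)}=0,\qquad\sum_{j>c}\Big(\sum_{\omega\in\Gamma}a_\omega m_j(\omega)x^{m(\omega)}\Big)b_j=0 .$$
The $b_j$ are part of a $\mathbb Z$-basis, so they stay linearly independent over $\bar k$. So the condition is that $F|_{O_\Gamma}$ and all $z_j\partial_{z_j}F|_{O_\Gamma}$, $j>c$, vanish at $x$; as $z_j\ne0$ there, it says that $F|_{O_\Gamma}$ has a singular zero at $x$. By Lemma 5, $E(F)=0$ iff the $n+1$ sections have a common zero on $X$, and the claim follows.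

Applied to $X_\Gamma$, the claim gives $B_\Gamma\subset V(E_\Gamma)$. Also $B_Q\subset\Delta$ since $O_Q$ is open in $X$, and $\Delta\subset V(E)$: restrict $F$ to the orbit of its singular zero. So
$$\Delta\subset V(E)\subset\Delta\cup\bigcup_{\Gamma\ne Q}V(E_\Gamma). \tag{5}$$

**Step 2: $\Delta$ is a hypersurface.** By Lemma 6, $E\ne0$ and all $E_\Gamma\ne0$, so $\Delta\ne\mathbb A^N$. Let $g$ be an irreducible factor of $E$. By (5), $V(g)$ lies in $\Delta$ or in some $V(E_\Gamma)$ with $\Gamma$ proper. In the first case $V(g)=\Delta$, as $\Delta$ is irreducible and $\ne\mathbb A^N$. In the second $g\mid E_\Gamma$, and $g$ involves only $a_\omega$ with $\omega\in\partial Q$. If the first case never occurred, $E$ would involve only $a_\omega$ with $\omega\in\partial Q$, contradicting Lemma 6, since $\varphi_T(\omega)>0$ at an interior $\omega$. So $\Delta=V(D)$ with $D$ irreducible, $D\mid E$, and the factors of $E$ not associate to $D$ are of the second kind. Scale $D$ so that one coefficient is $1$. As $\Delta$ is defined over $\mathbb F_q$, raising the coefficients of $D$ to the power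 $q$ gives an irreducible equation of the same set with the same normalized coefficient, hence $D$ itself. So $D\in\mathbb F_q[a]$.

**Step 3: initial terms.** $\mathrm{in}_w(E)$ is a constant times a monomial, so the initial forms of all factors are too, and exponents add up. Let $\Gamma=\Gamma_j$. By Lemma 6, $\varphi_{T|_\Gamma}$ is a vertex of $\mathrm{Newt}(E_\Gamma)=\mathrm{Newt}(g_j)+\mathrm{Newt}(E_\Gamma/g_j)$. A vertex of a Minkowski sum decomposes uniquely as a sum of points of the summands, and $\varepsilon_j$ is the first component. So $\varepsilon_j$ depends only on $T|_\Gamma$. $\square$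

Check on the unit square (it has no interior lattice point, but $E$ is easy). $E$ is divisible by the four $a_{ij}$ and by $D=a_{00}a_{11}-a_{10}a_{01}$, since $V(E)$ contains $V(a_v)$ for the four vertices $v$ and $\Delta=V(D)$. Its degree is $3\cdot2=6$ by (4), so $E$ is a constant times $a_{00}a_{10}a_{01}a_{11}D$. Its two extreme terms have exponents $(2,1,1,2)$ and $(1,2,2,1)$ in the order $00,10,01,11$: the two vectors $\varphi_T$.

**Lemma 8.** Let $n=2$ and let $Q$ have an interior lattice point. For regular unimodular $T$ there is a vertex $e_T$ of $\mathrm{Newt}(D)$ such that: (a) $\mu e_T(\omega)=\varphi_T(\omega)-h(\omega)$ with $\mu\ge1$ and $h$ independent of $T$, and $h(\omega)=0$ for interior $\omega$; (b) $T\mapsto e_T$ is injective; (c) if $\omega\in\partial Q$ and some regular unimodular $T'$ has $\varphi_{T'}(\omega)<\varphi_T(\omega)$, then $e_T(\omega)>0$.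

*Proof.* For $n=2$ all unimodular $T$ agree on $\partial Q$, since every edge is cut at all its lattice points. So in Lemma 7 the sum $h=\sum\varepsilon_j$ is independent of $T$, and it is supported on $\partial Q$. This is (a); (b) follows from Lemma 4. For (c), $0\le\mu e_{T'}(\omega)=\varphi_{T'}(\omega)-h(\omega)<\varphi_T(\omega)-h(\omega)=\mu e_T(\omega)$. $\square$

Part (c) is the device that makes full support checkable: we never compute $h$; we only exhibit one triangulation with fewer triangles at $\omega$.

## 7. Strips of the hexagon: proof of Theorem A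

The vertices of $H$ are $\pm(1,0),\pm(0,1),\pm(1,-1)$, all edges have lattice length $1$, and $H$ is smooth: at $(1,0)$ the edge directions $(-1,1),(0,-1)$ have determinant $1$, and the linear map $(x,y)\mapsto(-y,x+y)$ preserves $H$ and permutes its vertices and edges cyclically. Let $d\ge2$, $Q=dH$. For $0\le j\le d$ the row $y=j$ of $Q$ is $-d\le x\le d-j$ and the row $y=-j$ is $-d+j\le x\le d$. Row $\pm j$ has lattice length $2d-j$, so
$$N=(2d+1)+2\sum_{j=1}^d(2d-j+1)=3d^2+3d+1 .$$
$H$ is the union of six unimodular triangles with apex $0$. So each lattice point of $dH$ is $a\omega_1+b\omega_2$ with integers $a,b\ge0$, $a+b\le d$, and $\omega_1,\omega_2$ lattice points of $H$; filling up with $0$, it is a sum of $d$ lattice points of $H$. Hence (3) holds, and by Lemma 1, applied to $U_d^X=\{D\ne0\}$, it suffices to bound below the number of regular unimodular $T$ with $e_T>0$ everywhere. (Lemmas 7 and 8 apply because $0$ is interior and regular unimodular triangulations will be constructed.)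

**Step 1: a large family of unimodular triangulations.** Triangulate separately each strip between rows $\pm j$ and $\pm(j+1)$, $0\le j\le d-1$. Put $\ell=2d-j$, so that row $\pm j$ has length $\ell$ and row $\pm(j+1)$ has length $\ell-1$. The triangles, read from left to right, form a word with $\ell$ letters $\mathsf L$ (horizontal edge on the longer row $\pm j$) and $\ell-1$ letters $\mathsf S$ (horizontal edge on the shorter row). Require every word to start and end with $\mathsf L$, and for $j=d-1$ take $\mathsf{LSLS}\cdots\mathsf{SL}$. For $j\le d-2$ the $2\ell-3$ middle letters, of which $\ell-2$ are $\mathsf L$, are arbitrary: $\binom{2\ell-3}{\ell-2}$ choices. Choices in different strips are independent, and the results are distinct unimodular triangulations. For $d=2$ only the two strips next to row $0$ are free, with $\ell=4$ and $\binom52=10$ words each, so there are $100$ triangulations.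

**Step 2: they are regular.** Choose functions $g_y$ on the rows with strictly increasing increments such that in each strip the merged increasing order of the increments of its two rows is the given word. This is possible row by row: start with row $0$, move up and down, and choose the increments of each new row as reals interleaved as prescribed with those of the previous row. Put $w(x,y)=My^2+g_y(x)$ and let $\Phi$ be its interpolation on the triangulation. On each triangle $\partial_x\Phi$ is the increment of its horizontal edge, so it strictly increases from left to right in a strip: $\Phi$ is strictly convex across non-horizontal interior edges. On a triangle with horizontal edge on row $y$ and apex on row $y+1$ (resp. $y-1$), $\partial_y\Phi$ is $M(2y+1)+O(1)$ (resp. $M(2y-1)+O(1)$). So across a horizontal interior edge it jumps up by $2M+O(1)>0$ for $M\gg0$. By Lemma 2(b) $w$ induces the triangulation.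

**Step 3: $\varphi_T\ge2$ at the six corners and $\varphi_T\ge3$ at the other boundary points.** In the strip between rows $\pm j$ and $\pm(j+1)$ the word starts with $\mathsf L$, so the left end of row $\pm j$ lies only in the first triangle. The left end of row $\pm(j+1)$ lies in all triangles up to and including the first $\mathsf S$, hence in at least two. The same holds at the right ends. Adding adjacent strips: the ends of row $\pm j$ have $\varphi_T\ge2+1=3$ for $1\le j\le d-1$, $\varphi_T\ge2$ for $j=d$ (corners), and $\varphi_T=1+1=2$ for $j=0$ (corners). A non-corner lattice point of row $\pm d$ lies in three consecutive triangles $\mathsf S,\mathsf L,\mathsf S$ of the alternating word, so $\varphi_T=3$ there. This covers all boundary points.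

**Step 4: comparison triangulations with fewer triangles at a given boundary point.** For a non-corner boundary point $\omega$ we may assume by symmetry $\omega=(x_0,d)$ with $-d<x_0<0$. Put $u=(x_0,d-1)\in Q$ and $\nabla=\mathrm{conv}(\omega-(1,0),\omega+(1,0),u)\subset Q$. It lies between two consecutive rows, so its only lattice points are $\omega$, $\omega\pm(1,0)$, $u$. For a corner $v$ with primitive edge directions $b,b'$ let $\nabla=\mathrm{conv}(v,v+b,v+b')\subset Q$, a unimodular triangle. Let $g_0$ be the maximum of $0$ and of the affine functions that vanish on the sides of $\nabla$ not contained in $\partial Q$ and are positive beyond them. Then $g_0\ge0$ is convex and $\{g_0=0\}\cap Q=\nabla$, so $A\cap\nabla$ is a maximal cell of $g_0|_A$ (take $\ell=0$).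

Take $w'=Mg_0+|x|^2+\eta$ with $\eta:A\to\mathbb R$, $|\eta|<1/4$, generic, and then $M\gg0$. By Lemma 3 (with $\epsilon=1/M$) $w'$ induces a triangulation $T'$ refining the subdivision of $g_0$. It uses every $a\in A$: let $m_a\le g_0$ be affine with equality at $a$. Then
$$w'-\big(Mm_a+2\langle a,x\rangle-|a|^2+\eta(a)\big)=M(g_0-m_a)+|x-a|^2+\eta-\eta(a)$$
is $0$ at $a$ and $\ge1-\frac12>0$ on $A\setminus\{a\}$. So $\{a\}$ is a cell. Hence all triangles of $T'$ contain no lattice points besides their vertices, and $T'$ is unimodular by Pick's theorem. Near $\omega$, resp. $v$, $Q$ coincides with $\nabla$. In the first case $\nabla$ has area $1$ and is cut into two triangles by $[\omega,u]$, so $\varphi_{T'}(\omega)=2$; in the second $\varphi_{T'}(v)=1$.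

**Step 5: full support.** By Steps 3 and 4 and Lemma 8(c), $e_T>0$ at all boundary points. At interior $\omega$, $\mu e_T(\omega)=\varphi_T(\omega)>0$. So every $e_T$ from Step 1 has full support, and by Lemma 8(b) distinct $T$ give distinct $e_T$.

**Step 6: count.** We use $\binom{2m}m\ge4^m/(2m)$, which holds because $4^m=2+\sum_{0<i<2m}\binom{2m}i$ is a sum of $2m$ terms each $\le\binom{2m}m$. Since $\binom{2\ell-3}{\ell-2}=\frac12\binom{2\ell-2}{\ell-1}\ge\frac{4^{\ell-1}}{4(\ell-1)}\ge\frac{4^{\ell-2}}\ell$, we get with $\ell_j=2d-j$
$$|V|\ \ge\ \prod_{j=0}^{d-2}\binom{2\ell_j-3}{\ell_j-2}^2\ \ge\ \frac{4^{2\sum_{j=0}^{d-2}(2d-j-2)}}{(2d)^{2(d-1)}}=\frac{4^{3d^2-5d+2}}{(2d)^{2(d-1)}},$$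
where $2\sum_{j=0}^{d-2}(2d-2-j)=(d-1)(3d-2)$. By (3) and Lemma 1,
$$\|Z_{U_d}(q^{-\dim U_d}t)\|_{\mathcal H}\ \ge\ 4^{3d^2-5d+2}(2d)^{-2(d-1)}q^{-(3d^2+3d+1)} .$$
Its logarithm is at least $3d^2\log(4/q)-O(d\log d)$, which tends to $\infty$ for $q=2,3$. This proves Theorem A and disproves the conjecture. $\blacksquare$

For larger $q$ the strips do not give enough: about $4^N$ vertices against $q^N$. In dimension $n=2m$ we will find about $2^{(n-1)N}$ vertices. Two things have to be redone. First, boundary faces now have many triangulations, so $h$ in Lemma 8 is no longer independent of $T$, and we need exact exponents. Second, we need the triangulations.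

## 8. Exact exponents in any dimension

Keep the notation of Section 5, with $Q=dP$, $P$ smooth. Two theorems of Gelfand–Kapranov–Zelevinsky, *Discriminants, Resultants and Multidimensional Determinants*, Ch. 10, concern the principal $A$-determinant $E_A=R_A(F,\theta_1F,\dots,\theta_nF)\in\mathbb Z[a]$, with $R_A$ the primitive integral Chow form.

**(G1)** (Thm 1.2; for smooth $X_A$ all exponents $i(\Gamma,A)u(S/\Gamma)$ there equal $1$.) $E_A=\pm\prod_{\Gamma\le Q}\Delta_\Gamma$, where $\Delta_\Gamma\in\mathbb Z[a_\omega:\omega\in\Gamma]$ is the $(A\cap\Gamma)$-discriminant (primitive irreducible, or $=1$; for a vertex, $\Delta_v=a_v$). The same holds for each face of $Q$.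

**(G2)** (Thm 1.4.) If $w$ induces the triangulation $T$, then $\mathrm{in}_w(E_A)=\pm\prod_\sigma\mathrm{Vol}(\sigma)^{\mathrm{Vol}(\sigma)}\cdot a^{\varphi_T}$ with $\mathrm{Vol}=n!\,\mathrm{vol}$ and $\varphi_T(\omega)=\sum_{\sigma\ni\omega}\mathrm{Vol}(\sigma)$. For unimodular $T$ the coefficient is $\pm1$ and $\varphi_T$ is as in Section 4.

Recall that $\Delta_Q$ is the equation of the closure of the set of $F$ over $\mathbb C$ with a singular zero in the open torus, if this closure is a hypersurface, and $1$ otherwise. For the unit square (G1) reads $E_A=\pm a_{00}a_{10}a_{01}a_{11}(a_{00}a_{11}-a_{10}a_{01})$, the edges contributing $1$, in agreement with Section 6.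

Let $w$ induce a unimodular $T$. By (G1) and (G2), $\mathrm{in}_w(\Delta_\Gamma)=\pm a^{\eta_\Gamma}$ with $\eta_\Gamma\ge0$ supported on $\Gamma$, and for the faces
$$\varphi_{T|_\Gamma}=\sum_{\Gamma'\le\Gamma}\eta_{\Gamma'}\qquad\text{for every }\Gamma\le Q. \tag{6}$$
Since $\varphi_{T|_\Gamma}$ is a vertex of $\sum_{\Gamma'\le\Gamma}\mathrm{Newt}(\Delta_{\Gamma'})$, and vertices of Minkowski sums decompose uniquely, $\eta_\Gamma$ depends only on $T|_\Gamma$. Put $\eta_T=\eta_Q$ and $D=\Delta_Q\bmod p$. The term $\pm a^{\eta_T}$ survives modulo $p$, so $\mathrm{in}_w(D)=\pm a^{\eta_T}$ and $\eta_T$ is a vertex of $\mathrm{Newt}(D)$.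

**Lemma 9.** Suppose $Q$ has an interior lattice point and a regular unimodular triangulation. Then $V(D)=\Delta$ over $\bar{\mathbb F}_p$, so $U_d^X=\{D\ne0\}$. Moreover $T\mapsto\eta_T$ is injective on regular unimodular triangulations with a fixed restriction to $\partial Q$.

*Proof.* Let $\omega$ be an interior lattice point. By (6), $\eta_T(\omega)=\varphi_T(\omega)>0$, because every other $\eta_\Gamma$ is supported on a proper face; so $\Delta_Q\ne1$. As $\Delta_Q$ is primitive and irreducible, it is a prime of $\mathbb Z[a]$ dividing no nonzero integer. So $V_{\mathbb Z}(\Delta_Q)\subset\mathbb A^N_{\mathbb Z}$ is integral and flat over $\mathbb Z$, hence the closure of its generic fiber. On the other side, let $X_{\mathbb Z}$ be the toric scheme, proper and integral over $\mathbb Z$, with charts $\mathrm{Spec}\,\mathbb Z[z_1,\dots,z_n]$. By the chart argument of Section 5, $\{(x,F):F(x)=0,dF(x)=0\}$ is a vector bundle over it. Its image in $\mathbb A^N_{\mathbb Z}$ is closed, irreducible and dominates $\mathrm{Spec}\,\mathbb Z$, so it is also the closure of its generic fiber.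 The generic fibers agree: the part of the bundle over the open torus is dense, so the image is the closure of the set of $F$ with a singular zero in the torus. So the two closed sets coincide; taking fibers at $p$ gives $V(D)=\Delta$.

Injectivity: by (6), $\eta_T=\varphi_T-\sum_{\Gamma\ne Q}\eta_\Gamma$, and the sum depends only on $T|_{\partial Q}$. Apply Lemma 4. $\square$

**Lemma 10.** Let $T$ be regular and unimodular, and assume (i) no $n$-simplex of $T$ has two facets in $\partial Q$, and (ii) every lattice point $\omega$ in the relative interior of a facet of $Q$ lies in an $n$-simplex of $T$ having no facet contained in $\partial Q$. Then $\eta_T(\omega)\ge1$ for all $\omega\in A$.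

*Proof.* If $\omega$ is interior, $\eta_T(\omega)=\varphi_T(\omega)\ge1$. Let $\omega\in\partial Q$ and $B_1(\omega)=\sum_{\text{facets }\Gamma}\varphi_{T|_\Gamma}(\omega)$. Being smooth, $Q$ is simple: a face of codimension $c$ lies in exactly $c$ facets. So by (6) $B_1=\sum_{\Gamma'\ne Q}(\mathrm{codim}\,\Gamma')\eta_{\Gamma'}$, and subtracting from $\varphi_T=\eta_T+\sum_{\Gamma'\ne Q}\eta_{\Gamma'}$,
$$\eta_T(\omega)=\varphi_T(\omega)-B_1(\omega)+\sum_{\mathrm{codim}\,\Gamma'\ge2}(\mathrm{codim}\,\Gamma'-1)\,\eta_{\Gamma'}(\omega).$$
Each boundary $(n-1)$-simplex containing $\omega$ is a facet of exactly one $n$-simplex, and by (i) different ones belong to different $n$-simplices. So $\varphi_T(\omega)-B_1(\omega)$ is the number of $n$-simplices at $\omega$ with no facet in $\partial Q$ containing $\omega$. It is $\ge0$, and by (ii) it is $\ge1$ if $\omega$ is in the relative interior of a facet. If $\omega$ is in the relative interior of a face $\Gamma_0$ of codimension $c\ge2$, no proper face of $\Gamma_0$ contains $\omega$, so $\eta_{\Gamma_0}(\omega)=\varphi_{T|_{\Gamma_0}}(\omega)\ge1$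 and the last sum is $\ge c-1\ge1$. $\square$

## 9. A fan of alcoves over $H^m$, and lexicographic weights

Let $n=2m$ and $P=H^m$, where after $(x,y)\mapsto(x,-y)$ in each factor $H=\{|x|,|y|,|x-y|\le1\}$. Then $P$ is smooth, and the toric variety is $S^m$ embedded by $7^m$ lattice points, i.e. by Segre. The facets of $P$ have lattice distance $1$ from $0$ and are products (edge of $H$)$\times H^{m-1}$ up to order. The edges of $H$ have length $1$, so no lattice point of $P$ lies in the relative interior of a facet. As $P=-P$ and the facets have distance $1$, the only interior lattice point of $P$ is $0$. Let $f:\mathbb R\to\mathbb R$ interpolate $k\mapsto k^2$ linearly between integers.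

**Definition 6 (alcoves).** The hyperplanes $z_i\in\mathbb Z$, $z_i-z_j\in\mathbb Z$ cut $\mathbb R^r$ into the *alcoves*: unimodular simplices with vertices $v,\ v+e_{\pi(1)},\ v+e_{\pi(1)}+e_{\pi(2)},\dots$ with $v\in\mathbb Z^r$, $\pi\in S_r$.

For $r=2$ these are the halves of the unit squares cut by $z_1=z_2$. The edges of alcoves are exactly the segments $[v,v+e_I]$ with $v\in\mathbb Z^r$, $\emptyset\ne I\subset\{1,\dots,r\}$, $e_I=\sum_{i\in I}e_i$. A full-dimensional polytope cut out by alcove hyperplanes is a union of alcoves. If it contains such a segment, some alcove inside it contains the midpoint; the minimal alcove face containing the midpoint is the segment, so the segment is an edge of an alcove inside the polytope. Polytopes cut out by alcove hyperplanes have integral vertices: a vertex is the unique solution of a system of equations $z_i=a$, $z_i-z_j=b$ with integral right sides, and uniqueness means that every coordinate is linked by the equations to some $z_i=a$, hence integral.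

**The fan.** The facets of $P$ lie on alcove hyperplanes of $\mathbb R^n$, so alcove faces subdivide each facet into $(n-1)$-simplices $\tau$. Each $\tau$ is unimodular and at lattice distance $1$ from $0$, so its vertices form a $\mathbb Z$-basis. The cones $C_\tau=\mathbb R_{\ge0}\tau$ are the maximal cones of a complete fan. Let $D_0=\#\{\tau\}=n!\,\mathrm{vol}(P)$. For $m=1$ the $\tau$ are the six edges of the hexagon, and $D_0=6$.

Let $\gamma$ be the gauge of $P$, i.e. $\gamma(x)=\min\{\lambda\ge0:x\in\lambda P\}$. Let $\alpha(x)=\sum f(x_i)+\sum_{i<j}f(x_i-x_j)$ and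
$$\Psi(x)=M\gamma(x)+\gamma(x)\,\alpha\big(x/\gamma(x)\big),\qquad\Psi(0)=0 .$$
For $M\gg0$, $\Psi$ is convex with linearity domains exactly the $C_\tau$. Indeed, on the cone over a facet $\Gamma$ of $P$ the function $\gamma$ is linear, and the second term is homogeneous of degree one, equal to $\alpha$ on $\Gamma$. It is linear on each $C_\tau$, as $\alpha$ is affine on $\tau$. A wall between two $\tau$'s in $\Gamma$ lies on an alcove hyperplane that crosses $\Gamma$, where one summand of $\alpha$ has a slope jump; so it is strictly convex across such walls. Across the finitely many walls between cones over different facets, $\gamma$ is strictly convex and $M\gamma$ dominates.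

Order the nonzero lattice points of $P$ arbitrarily, $p_1<\dots<p_\nu$; all lie on $\partial P$, so each generates a ray of the fan. Every $x\in\mathbb R^n$ is uniquely $x=\sum\lambda_i(x)p_i$ with $\lambda_i\ge0$ and support spanning a cone of the fan. Its *level* is $\gamma(x)=\sum\lambda_i(x)$, and $\lambda_i(x)\in\mathbb Z$ for $x\in\mathbb Z^n$. For a lattice point $x\ne0$ let
$$c(x)=\min\{i:\lambda_i(x)>0\},\qquad x^-=x-p_{c(x)} .$$
Let $Q=dP$ with $d\ge2n$, and $A=Q\cap\mathbb Z^n$. Each point of $A$ is a sum of $d$ lattice points of $P$ (use $0$ to fill up), so (3) holds, with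
$$N=|A|=D_0\frac{d^n}{n!}+O(d^{n-1}). \tag{7}$$

**The weights.** Here is the aim. We cut each cone into slabs between consecutive levels and each slab into prisms over alcoves. In a prism the diagonals of the vertical parallelograms are governed by a linear order, which a free function $g$ will prescribe; near the boundary $g$ must not interfere, so that Lemma 10 applies. On $A$ put
$$\beta_i(x)=\sum_{j=i+1}^{\nu+1}(\lambda_i+\dots+\lambda_{j-1})^2 .$$
Call a lattice point *interior* if it lies in the interior of a maximal cone $C_\tau$. Let $g_i:A\to\mathbb R$ be supported on interior points $x$ with $c(x)=i$, such that at level $d$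
$$g_i(x)=g_i(x^-)\quad\text{for interior }x\text{ with }c(x)=i; \tag{8}$$
otherwise the $g_i$ are arbitrary. Take the lexicographic weight
$$\Psi\gg\gamma^2\gg\beta_\nu\gg g_{\nu-1}\gg\beta_{\nu-1}\gg g_{\nu-2}\gg\cdots\gg\beta_2\gg g_1\gg\beta_1,$$
and let $T=T_g$ be its regular subdivision, obtained by successive refinement (Lemma 3).

**Coordinates on a cone.** Let $C_\rho$ be a cone of the fan of dimension $r\ge1$ with generators $p_{k_1},\dots,p_{k_r}$, $c=k_1<\dots<k_r$, and put $k_0=0$, $k_{r+1}=\nu+1$. Let $y_i=\lambda_{k_i}+\dots+\lambda_{k_r}$ and $y_{r+1}=0$. Then $C_\rho=\{y_1\ge\dots\ge y_r\ge0\}$, $\gamma=y_1$, and the lattice is $y\in\mathbb Z^r$. For $k_{l-1}<i\le k_l$ and $k_{t-1}<j\le k_t$ with $t>l$, the sum $\lambda_i+\dots+\lambda_{j-1}$ equals $y_l-y_t$; for $j\le k_l$ it is $0$. Hence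
$$\beta_i|_{C_\rho}=\sum_{t=l+1}^{r+1}(k_t-k_{t-1})(y_l-y_t)^2\quad(k_{l-1}<i\le k_l),\qquad\beta_i|_{C_\rho}=0\quad(i>k_r). \tag{9}$$
The $g_i$ with $i\ne c$ vanish on $C_\rho$, and $g_c$ does too if $\rho$ is not maximal.

**Lemma 11.** $T_g$ is a regular unimodular triangulation whose restriction to $\partial Q$ does not depend on $g$. Let $C_\rho$ be as above with $r\ge2$, let $0\le j\le d-1$, and let $x,x'\in C_\rho$ be lattice points of level $j+1$ with $\lambda_c\ge1$ whose $(y_2,\dots,y_r)$-coordinates differ by $\pm e_I$, $\emptyset\ne I\subset\{2,\dots,r\}$. Then $x,x',x^-,x'^-$ span a parallelogram that is a union of two triangles of $T_g$. It is cut by the diagonal joining $x$ with $x'^-$ iff $\delta(x)<\delta(x')$, where $\delta(x)$ consists of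
$$g_c(x)-g_c(x^-)\ \text{ first, and then }\ \sum_{t=2}^{r+1}(k_t-k_{t-1})\big(2(j-y_t)+1\big),$$
compared lexicographically.

*Proof.* **Step 1: cones and slabs.** The lower envelope of $\Psi|_A$ is $\Psi$, because its linearity domains $Q\cap C_\tau$ have vertices in $A$; so the first cells are $A\cap C_\tau$ (Lemma 2(b)). On $C_\tau$, $\gamma^2$ agrees on lattice points with $f(\gamma)$, whose linearity domains $\{j\le\gamma\le j+1\}$ are lattice polytopes. So after two refinements we have the slabs $C_\tau\cap\{j\le\gamma\le j+1\}$. For any face $C_\rho$, $C_\rho\cap\{j\le\gamma\le j+1\}$ is a face of such a slab, and by Lemma 2(a) $T$ restricts to it as the subdivision of the remaining weights restricted to it. We analyze this restriction for every $\rho$.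

**Step 2: alcove cells.** If $r=1$, the slab is a unit segment, and we are done. Let $r\ge2$. The weights before $g_c$ are the $\beta_i$, $i>c$ (the $g_i$ among them vanish on $C_\rho$). By (9) their lexicographic combination is a positive combination of all $(y_l-y_t)^2$, $2\le l<t\le r+1$: each range $k_{l-1}<i\le k_l$ is nonempty. On lattice points it equals the same combination of the convex functions $f(y_l-y_t)$. As $y_{r+1}=0$, its linearity domains in the slab are the sets lying over alcoves $\kappa$ in the coordinates $(y_2,\dots,y_r)$, contained in $\{j+1\ge y_2\ge\dots\ge y_r\ge0\}$. They are cut out by alcove hyperplanes of $\mathbb R^r$, hence lattice polytopes, so they are the cells at this stage (Lemma 2(b)). Let $\kappa'$ be the set of vertices of $\kappa$ with $y_2\le j$ and $\kappa''$ the set of the others, with $y_2=j+1$. Writing the coordinate $y_1$ last, the cell is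
$$\mathrm{conv}\big(\kappa'\times\{j,j+1\}\cup\kappa''\times\{j+1\}\big),$$
an iterated pyramid over the prism $\mathrm{conv}(\kappa')\times[j,j+1]$, and its lattice points are its vertices: the condition $y_1\ge y_2$ excludes exactly $\kappa''\times\{j\}$.

**Step 3: the remaining weights.** These are $w''$: $g_c\gg\beta_c\gg\beta_{c-1}\gg\dots\gg\beta_1$ (the other $g_i$ vanish). For $v\in\kappa'$ and $x=(v,j+1)$ we have $\lambda_c(x)=j+1-y_2\ge1$, so $c(x)=c$ and $x^-=(v,j)$. Put $\delta(v)=w''(v,j+1)-w''(v,j)$. Its $g_c$-part is $g_c(x)-g_c(x^-)$. By (9) with $l=1$, its $\beta_i$-part, for each $i\le c$, is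
$$\sum_{t=2}^{r+1}(k_t-k_{t-1})\big((j+1-y_t)^2-(j-y_t)^2\big)=\sum_{t=2}^{r+1}(k_t-k_{t-1})\big(2(j-y_t)+1\big),$$
strictly decreasing in each of $y_2,\dots,y_r$. Two elements of $\kappa'$ differ by some $\pm e_I$, so the values $\delta(v)$, $v\in\kappa'$, are pairwise distinct.

On a final cell $C'$, $w''$ agrees with an affine function. If $C'$ contained $(v,j),(v,j+1),(v',j),(v',j+1)$ with $v\ne v'$, then $\delta(v)=\delta(v')$, which is false. So $C'$ contains at most one vertical pair. Its points lie over vertices of the simplex $\kappa$, so $C'$ is affinely independent. If it is full-dimensional, its $r+1$ points lie over the $r$ vertices of $\kappa$ with exactly one vertical pair; as $\kappa$ is unimodular, so is $\mathrm{conv}\,C'$. Taking $\rho$ maximal, $T_g$ is a unimodular triangulation, and it is regular by construction. At $y_1=j+1$ a cell restricts to $\kappa\times\{j+1\}$, already a simplex; so on $\partial Q$ we get the level-$d$ alcoves, independently of $g$.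

**Step 4: diagonals.** Let $x,x'$ be as in the statement, with coordinates $v,v'$. Both lie in $\{j+1\ge y_2\ge\dots\ge y_r\ge0\}$, so $[v,v']$ is an edge of an alcove $\kappa$ inside it, and $v,v'\in\kappa'$ because $\lambda_c\ge1$ gives $y_2\le j$. The parallelogram over $[v,v']$ is the face of the cell over that edge. By Lemma 2(a) it is cut according to $w''$, and the diagonal joining $(v,j+1)$ with $(v',j)$ appears iff $w''(v,j+1)+w''(v',j)<w''(v,j)+w''(v',j+1)$, i.e. iff $\delta(v)<\delta(v')$. $\square$

**Lemma 12.** $T_g$ satisfies (i) and (ii) of Lemma 10. Hence $\eta_{T_g}\ge1$ everywhere.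

*Proof.* (i) An $n$-simplex of $T_g$ lies in one $C_\tau$, and $C_\tau\cap\partial Q=d\tau$ lies in one hyperplane, which contains at most one facet of the simplex.

(ii) Let $x\in A$ be in the relative interior of a facet $d\Gamma$, and let $\rho$ be spanned by its support, with generators $p_{k_1},\dots,p_{k_r}$, $c=k_1$. If $r=1$, then $x=dp_{k_1}$ with $p_{k_1}$ a lattice point in the relative interior of $\Gamma$, and there is none. So $r\ge2$. Put $x'=x-p_{k_r}+p_{k_{r-1}}$, i.e. $y\mapsto y-e_r$. Then $x,x'\in C_\rho$ have level $d$, and $\lambda_c\ge1$ at both. So Lemma 11 applies with $j=d-1$.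

The $g_c$-parts of $\delta(x)$ and $\delta(x')$ vanish. If $\rho$ is not maximal, $g_c=0$ on $C_\rho$. If $\rho$ is maximal, then at an interior point of level $d$ this is (8). A non-interior point $z\in\{x,x'\}$ has $\lambda_c(z)\ge1$ and some other coordinate $0$, so $z^-$ is non-interior too and $g_c(z)=g_c(z^-)=0$. As $y_r$ is larger at $x$ and the other $y_t$ agree, the second part gives $\delta(x)<\delta(x')$. So the diagonal joins $x$ with $x'^-$, and $\{x,x^-,x'^-\}$ is a triangle of $T_g$. An $n$-simplex containing it has at least two vertices, $x^-$ and $x'^-$, off $\partial Q$. A facet omits only one vertex, so no facet of it lies in $\partial Q$. $\square$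

## 10. Acyclic orientations: proof of Theorem B

By Lemmas 9, 11 and 12, distinct $T_g$ give distinct full-support vertices $\eta_{T_g}$ of $\mathrm{Newt}(D)$, where $D\in\mathbb F_p[a]\subset\mathbb F_q[a]$ and $U_d^X=\{D\ne0\}$. (The point $0$ is an interior lattice point of $Q$.) It remains to count the $T_g$.

**Step 1: orientations are encoded in $T_g$.** Fix a maximal $C_\tau$ with smallest generator $p_c$ and a level $l\le d-1$. Let $G_{\tau,l}$ be the graph on the interior lattice points of $C_\tau$ of level $l$, with $v\sim v'$ iff they differ by $\pm e_I$, $\emptyset\ne I\subset\{2,\dots,n\}$, in the coordinates $(y_2,\dots,y_n)$. Interior points have $\lambda_c\ge1$, so Lemma 11 with $j=l-1$ applies to each edge: the diagonal of its parallelogram in the slab $[l-1,l]$ records which of $\delta(v),\delta(v')$ is smaller.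

The numbers $g_c(x)-g_c(x^-)$ can be prescribed arbitrarily on interior points of level $\le d-1$. Indeed $x^-$ lies in the same cone, one level lower; define $g_c$ recursively in the level inside each cone, with $g_c=0$ at non-interior points, and at level $d$ by (8). Different cones involve disjoint sets of interior points. Every acyclic orientation of $G_{\tau,l}$ comes from a linear order of its vertices, and we may prescribe the differences according to this order. So every acyclic orientation of every $G_{\tau,l}$ occurs, independently for all $(\tau,l)$, and different orientations give different $T_g$.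

**Step 2: counting acyclic orientations.** A graph with ordered vertices has at least $\prod_v(1+b(v))$ acyclic orientations, where $b(v)$ is the number of earlier neighbors of $v$. To see this, add the vertices one at a time. Given an acyclic orientation on the earlier vertices, choose a linear order compatible with it and insert $v$; its $1+b(v)$ possible positions relative to its earlier neighbors give distinct acyclic extensions.

**Step 3: most vertices have $2^{n-1}-1$ earlier neighbors.** Order the vertices of $G_{\tau,l}$ by $y_2+\dots+y_n$, ties broken arbitrarily. Since $\lambda_{k_i}=y_i-y_{i+1}$ (with $y_{n+1}=0$), subtracting $e_I$, $I\subset\{2,\dots,n\}$, changes $\lambda_{k_1}$ by $\ge0$ and the other $\lambda_{k_i}$ by $\ge-1$. So if $\lambda_{k_1}(v)\ge1$ and $\lambda_{k_i}(v)\ge2$ for $i\ge2$, all $v-e_I$ with $I\ne\emptyset$ are interior points of the same level and earlier neighbors of $v$, and $b(v)\ge2^{n-1}-1$. The number of such $v$ in $C_\tau$ over all levels $l\le d-1$ is the number of $(\mu_1,\dots,\mu_n)\in\mathbb Z_{\ge0}^n$ with $\sum\mu_i\le d-1-1-2(n-1)=d-2n$,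 which is $\binom{d-n}n$. Over all $D_0$ cones,
$$|V|\ \ge\ 2^{(n-1)D_0\binom{d-n}n}.$$

**Step 4: conclusion.** By (3), Lemma 1 and (7),
$$\log\|Z_{U_d}(q^{-\dim U_d}t)\|_s\ \ge\ \frac{D_0d^n}{n!}\big((n-1)\log2-s\log q\big)+O(d^{n-1})\ \longrightarrow\ +\infty$$
when $2^{n-1}=2^{2m-1}>q^s$. For $s=1$ and any $q$ such an $m$ exists, so the conjecture fails over every finite field. $\blacksquare$

Theorem B does not contain Theorem A: on the surface $S$ itself ($m=1$, $s=1$) its hypothesis would read $2>q$, since the alcove construction yields about $2^N$ vertices there, while the strips of Section 7 yield about $4^N$.
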